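# Flat hypersurfaces and bilipschitz parameterizations: curves, and then perforated carpets

## 1. An almost flat curve is almost a line

We begin in the plane, where everything can be done in a few lines, and state the definitions in all dimensions at the same time.

Fix a positive integer $n$. Let $M$ be a hypersurface in ${\bf R}^{n+1}$. We assume throughout that $M$ is a smooth embedded submanifold which behaves well at infinity (for example, it is asymptotic to a hyperplane); the estimates one looks for must not depend on this in a quantitative way. Write $B(x,r)$ for the open ball, $|E|$ for the $n$-dimensional volume of $E$, and $\nu_n$ for the volume of the unit ball of ${\bf R}^n$.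

**Definition.** For $\epsilon>0$, $M$ is *$\epsilon$-flat* if

* (F1) for each $x,y\in M$ there is a rectifiable curve in $M$ which connects them and has length at most $(1+\epsilon)|x-y|$;
* (F2) for every $x\in M$ and $r>0$,
$$\left|\frac{|B(x,r)\cap M|}{\nu_n r^n}-1\right|\le\epsilon .$$

A hyperplane is $\epsilon$-flat for every $\epsilon>0$. Two parallel hyperplanes violate (F1), because they are not connected. A round sphere violates (F2) for $\epsilon<1$, because its volume is finite and the ratio tends to $0$ as $r\to\infty$.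

**Definition.** For $L\ge1$, a bijection $h:{\bf R}^n\to M$ is *$L$-bilipschitz* if $L^{-1}|x-y|\le|h(x)-h(y)|\le L|x-y|$ for all $x,y\in{\bf R}^n$.

Both conditions in the definition of flatness say that, at every place and every scale, $M$ looks to a crude observer like a hyperplane: distances inside $M$ are nearly Euclidean, and volumes are nearly right. If $M$ looks so much like ${\bf R}^n$, can it be parameterized by ${\bf R}^n$ with almost no distortion? For curves it can.

**Theorem A ($n=1$).** If $0<\epsilon\le1/4$ and $M\subset{\bf R}^2$ is a smooth embedded $\epsilon$-flat curve, then arclength parameterization is a $(1+\epsilon)$-bilipschitz bijection ${\bf R}\to M$.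

*Proof.* By (F1), $M$ is connected, so as a connected $1$-manifold it is diffeomorphic to $S^1$ or ${\bf R}$. If $M$ were compact, its length would be finite and $|B(x,r)\cap M|/(2r)\to0$ as $r\to\infty$, against (F2) (recall $\nu_1=2$). So $M=h((a,b))$, where $h$ is an injective arclength parameterization and a homeomorphism onto $M$.

Clearly $|h(s)-h(t)|\le|s-t|$. Conversely, pull back by $h^{-1}$ any curve in $M$ from $h(s)$ to $h(t)$. This gives a path in the interval $(a,b)$ from $s$ to $t$, and by the intermediate value theorem it passes through every parameter between them. So the curve contains the whole arc of $h$ between $s$ and $t$, and has length at least $|s-t|$. Hence (F1) gives $|s-t|\le(1+\epsilon)|h(s)-h(t)|$.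

It remains to see that $(a,b)={\bf R}$. Suppose $b<\infty$; the case $a>-\infty$ is symmetric. Fix $r>0$ and let $x=h(s)$ with $d=b-s$ small. If $h(t)\in B(x,r)$ then $|t-s|\le(1+\epsilon)r$, and also $t<s+d$; hence $|B(x,r)\cap M|\le(1+\epsilon)r+d$. By (F2) this volume is at least $2(1-\epsilon)r$. Letting $d\to0$ we get $1+\epsilon\ge2-2\epsilon$, that is $\epsilon\ge1/3$, a contradiction. $\square$

The decisive step was topological: a curve in $M$ has no choice, it must run through the arc between its endpoints, so (F1) controls that arc. For $n\ge2$ there is no arclength, and curves in $M$ have room to go around. So we ask the following, for a fixed $n$.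

*Is it true that for every $\eta>0$ there is an $\epsilon>0$ so that every $\epsilon$-flat hypersurface $M\subset{\bf R}^{n+1}$ admits a bijection $h:{\bf R}^n\to M$ which is $(1+\eta)$-bilipschitz?*

The question is from Stephen Semmes, "Where the Buffalo Roam: Infinite Processes and Infinite Complexity", arXiv:math/0302308 (2003). Theorem A says yes for $n=1$, with $\epsilon=\min(\eta,1/4)$. For every $n\ge2$ the answer is no, and it fails badly.

**Theorem B ($n\ge2$).** For every $\epsilon>0$ and every $L\ge1$ there is $V\in C_c^\infty({\bf R}^n)$ whose graph $M\subset{\bf R}^{n+1}$ is $\epsilon$-flat, but there is no $L$-bilipschitz bijection $h:{\bf R}^n\to M$.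

Here $M$ coincides with a hyperplane outside a compact set. Taking $L=1+\eta$ gives a negative answer for every $\eta>0$. One can even defeat all $L$ at once.

**Theorem C ($n\ge2$).** For every $\epsilon>0$ there is one $v\in C^\infty({\bf R}^n)$ with $v(x)\to0$ as $|x|\to\infty$ whose graph is $\epsilon$-flat and is not $L$-bilipschitz equivalent to ${\bf R}^n$ for any $L<\infty$.

From now on $n\ge2$. We write $G_v(x)=(x,v(x))$, $\langle f\rangle_B=\frac1{|B|}\int_Bf$ for averages, $\|\cdot\|_\infty$ for sup norms (operator norm for Hessians), and $\mathbf e$ for the first basis vector of ${\bf R}^n$. About lengths we use only this: an $L$-Lipschitz map multiplies length by at most $L$; the length of a curve is at least the total variation of each of its coordinates, and at least the length of its image under an orthogonal projection.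

## 2. Gentle graphs, tilted planes, and corrugated sheets

**Gentle graphs.** If $|\nabla v|\le\kappa$ everywhere, then $|x-y|\le|G_v(x)-G_v(y)|\le\sqrt{1+\kappa^2}\,|x-y|$, so $G_v$ itself is $\sqrt{1+\kappa^2}$-bilipschitz. Lifting segments gives (F1) with $1+\epsilon=\sqrt{1+\kappa^2}$. The ball $B(G_v(x),r)$ cuts out the graph over a set lying between $B(x,r/\sqrt{1+\kappa^2})$ and $B(x,r)$, with area density between $1$ and $\sqrt{1+\kappa^2}$, so the ratio in (F2) lies between $(1+\kappa^2)^{-n/2}$ and $(1+\kappa^2)^{1/2}$. Gentle graphs are flat and harmless. A counterexample that is a graph must be steep somewhere.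

**Tilted planes.** The graph of $x\mapsto A\cdot x$ is a hyperplane, however large $A$ is. So steepness alone obstructs nothing; what can hurt is slope that varies.

**Corrugated sheets.** Let $v(x)=F(x_1)$, with $F$ smooth of oscillation at most $1$ and $W=\int_{1/4}^{3/4}|F'|$ large. A curve in the graph going from $\{x_1=\frac14\}$ to $\{x_1=\frac34\}$ must climb up and down all the corrugations, so its length is at least $W$. This is just the kind of obstruction we want. Suppose $h$ is an $L$-bilipschitz bijection onto the graph. Two points $X,Y$ of the graph with $|X-Y|\le\sqrt2$ have preimages at distance at most $\sqrt2L$; the segment between these is mapped by $h$ to a curve of length at most $\sqrt2L^2$ in the graph from $X$ to $Y$. With $W>4L^2$, and $X,Y$ on opposite sides of the slab $\frac14\le x_1\le\frac34$, this is impossible.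

But the corrugated sheet is not flat. The points $X=(\frac14\mathbf e,F(\frac14))$ and $Y=(\frac34\mathbf e,F(\frac34))$ satisfy $|X-Y|\le\sqrt{5/4}$, so already $1$-flatness would provide a curve of length at most $2\sqrt{5/4}<4$ between them, while every such curve has length at least $W>4L^2\ge4$.

The conflict is clear: (F1) demands short curves across the slab, and the obstruction needs that there be none. The way out is to cut holes in the carpet of corrugations, so that short curves through the holes exist, while the curves that $h$ carries over from ${\bf R}^n$ can be *chosen* to miss the holes. Indeed we need not use the segment between the two preimages: any curve of length at most twice the distance will do. The idea of forcing a rectifiable curve inside the image of a "carpet" on which the metric is large is inspired by C. Bishop's work on $A_1$ weights and quasiconformal Jacobians; nothing from there is used below.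

## 3. Exponent $n$ against exponent $n+1$

Here is the budget of the construction, as a heuristic; the proofs are in Sections 4–8. We superpose stages $k=1,2,\dots$ at rapidly decreasing scales. At stage $k$ we add corrugations in the $x_1$ direction of slope about $\sigma_k$, and we punch holes of radius about $\delta_kr_k$ around the points of the lattice $r_k{\bf Z}^n$. Inside a hole of stage $k$, the stages $k,k+1,\dots$ are all switched off.

*Steepness.* Slopes at very different frequencies are nearly orthogonal in $L^2$, so on the intact carpet the mean square slope is about $\sum_k\sigma_k^2$. To reach slope about $16L^2$ for arbitrary $L$, with each $\sigma_k$ small, we want $\sum\sigma_k^2=\infty$.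

*Flatness.* Length and area involve $\sqrt{1+|p|^2}$, which is linear up to a quadratic error. So it should be enough that the mean square oscillation of the gradient is at most about $\epsilon_1^2$ on balls. A hole fills a proportion $c_k\approx\delta_k^n$ of its cell, and stage $j$ lives on the part outside the holes of stages $1,\dots,j$, of proportion $\prod_{l\le j}(1-c_l)$. If we take $\sigma_j^2=\epsilon_1^2\delta_j^n$, comparable to $\epsilon_1^2c_j$, the mean square is about
$$\epsilon_1^2\sum_jc_j\prod_{l\le j}(1-c_l)\le\epsilon_1^2\sum_j\Bigl(\prod_{l<j}(1-c_l)-\prod_{l\le j}(1-c_l)\Bigr)\le\epsilon_1^2,$$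
a telescoping sum. So divergence of $\sum\sigma_k^2$ does not harm flatness, but it costs us
$$\sum_k\delta_k^n=\infty .$$

*Avoiding the holes.* In ${\bf R}^n$, on the other side of $h$, the stage-$k$ holes become small blobs around points with mutual distance at least $d$ (comparable to $r_k$), each blob being contained in a ball of radius $\kappa$ with $\kappa/d$ comparable to $\delta_k$. A curve of length $\ell$ sweeps out a $2\kappa$-neighborhood of volume about $\kappa^{n-1}\ell$, so a typical translate of it meets about $\kappa^{n-1}\ell/d^n=(\kappa/d)^n\ell/\kappa$ blobs. The first thing to try is to follow the curve up to the blob and then go around it along its boundary. Each such detour costs length about $\kappa$, which gives a total increase of order $(\kappa/d)^n\ell$, that is, a factor $1+C\delta_k^n$ at stage $k$. *This is exactly where the approach stops*: since $\sum\delta_k^n=\infty$, the product $\prod(1+C\delta_k^n)$ is infinite, and we have no bound on the length of the final curve.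

The remedy is to begin the detour early. Leave the curve at distance $\rho$ comparable to $d$ from the center of the blob, rather than at distance comparable to $\kappa$. Passing at height about $\kappa$ over a base of length about $\rho$ costs only $\sqrt{\rho^2+\kappa^2}-\rho\approx\kappa^2/\rho$. Now the increase at stage $k$ is of order $(\kappa/d)^n\frac{\ell}{\kappa}\cdot\frac{\kappa^2}{d}=(\kappa/d)^{n+1}\ell$, a factor $1+C\delta_k^{n+1}$, and the requirements
$$\sum\delta_k^n=\infty,\qquad\sum\delta_k^{n+1}<\infty$$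
are compatible: take $\delta_k=(k+k_0)^{-1/n}$.

The passage to a typical translate matters too. A segment running along a row of blobs with spacing $d$ meets about $\ell/d$ of them, and even with early detours the bound would be of order $(\kappa/d)^2\ell$ per stage; but $\sum\delta_k^2=\sum(k+k_0)^{-2/n}=\infty$ for $n\ge2$.

Two further points must be arranged. The slopes must stay bounded by a constant depending only on $L$, since this constant enters the size of the blobs; a truncation $m$ will do this. And the holes of late stages must be so small that avoiding them does not push the curve back into holes of earlier stages.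

## 4. A mean-square criterion for flatness

We first turn "mean-square oscillation of the gradient controls flatness" into a lemma. Note that the reference slope $A$ may be large.

**Lemma 1.** Let $C_0\ge1$, $0<\epsilon_1\le1/(2C_0)$, $v\in C^\infty({\bf R}^n)$. Suppose that for all $x\in{\bf R}^n$ and $r>0$ there are $A\in{\bf R}^n$ and $s\in(0,\epsilon_1r]$ with

* (a) $|v(y)-v(x)-A\cdot(y-x)|\le C_0\epsilon_1r$ for $|y-x|\le2r$;
* (b) $\langle|\nabla v-A|^2\rangle_B\le C_0\epsilon_1^2$ for $B=B(x,2r)$ and for $B=B(y,s)$ whenever $|y-x|\le r$;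
* (c) $s\,\bigl(1+\sup_{B(x,2r)}|\nabla v|^2\bigr)^{1/2}\le\epsilon_1r$.

Then the graph $M$ of $v$ is $C\epsilon_1$-flat with $C=C(n,C_0)$.

*Proof.* Put $b=\nabla v-A$ and $\beta=C_0\epsilon_1\le\frac12$.

**Step 1: volumes.** We prove (F2), by comparing the region cut out by a ball with an ellipsoid and expanding the area integrand. Let $X=(x,v(x))$, and take $A,s$ for $(x,r)$. Put $w(y)=v(x+y)-v(x)$ and
$$\Omega=\{y:|y|^2+w(y)^2<r^2\},\qquad E_t=\{y:|y|^2+(A\cdot y)^2<t^2\}.$$
Then $|B(X,r)\cap M|=\int_{x+\Omega}\sqrt{1+|\nabla v|^2}$. The form $|y|^2+(A\cdot y)^2$ has determinant $1+|A|^2$, so $|E_t|=\nu_nt^n/\sqrt{1+|A|^2}$. For $|y|\le2r$ we have $|w(y)-A\cdot y|\le\beta r$ by (a). If $y\in\Omega$ then $|y|<r$ and $|(y,A\cdot y)|\le|(y,w(y))|+\beta r<(1+\beta)r$; if $y\in E_{(1-\beta)r}$ then $|y|<r$ and $|(y,w(y))|<(1-\beta)r+\beta r=r$. So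
$$E_{(1-\beta)r}\subset\Omega\subset E_{(1+\beta)r}. \tag{1}$$
The function $p\mapsto\sqrt{1+|p|^2}$ has gradient $p/\sqrt{1+|p|^2}$ and Hessian between $0$ and the identity. By Taylor's formula,
$$\Bigl|\sqrt{1+|A+b|^2}-\sqrt{1+|A|^2}-\frac{A\cdot b}{\sqrt{1+|A|^2}}\Bigr|\le\tfrac12|b|^2 .$$
Let $t=(1\pm\beta)r\le\frac32r$. Then $E_t\subset B(0,t)\subset B(0,2r)$, and integrating over $x+E_t$, where $\sqrt{1+|A|^2}\,|E_t|=\nu_nt^n$,
$$\Bigl|\int_{x+E_t}\sqrt{1+|\nabla v|^2}-\nu_nt^n\Bigr|\le\Bigl|\int_{x+E_t}b\Bigr|+\frac12\int_{B(x,2r)}|b|^2 . \tag{2}$$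
Since $b(x+y)=\nabla_y(w(y)-A\cdot y)$, the divergence theorem gives
$$\Bigl|\int_{x+E_t}b\Bigr|\le\int_{\partial E_t}|w(y)-A\cdot y|\,dS\le\beta r\cdot n\nu_n(2r)^{n-1} .$$
Here we used that $E_t$ is convex and contained in $B(0,2r)$, so its perimeter is at most that of $B(0,2r)$: the nearest-point projection onto $\overline{E_t}$ is $1$-Lipschitz and maps $\partial B(0,2r)$ onto $\partial E_t$. By (b), the last term of (2) is at most $\frac12C_0\epsilon_1^2\nu_n(2r)^n=2^{n-1}C_0\epsilon_1^2\nu_nr^n$. Finally $|(1\pm\beta)^n-1|\le n(\frac32)^{n-1}\beta$ by the mean value theorem. By (1), the volume $|B(X,r)\cap M|$ lies between the integrals over $x+E_{(1-\beta)r}$ and $x+E_{(1+\beta)r}$, so altogether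
$$\bigl||B(X,r)\cap M|-\nu_nr^n\bigr|\le\nu_nr^n\Bigl(n(\tfrac32)^{n-1}\beta+n2^{n-1}\beta+2^{n-1}C_0\epsilon_1^2\Bigr)\le C\epsilon_1\nu_nr^n .$$

**Step 2: lengths.** We prove (F1). Lifting the segment from $x$ to $y$ may be a bad choice, since $\nabla v$ may be bad on that segment; we lift a parallel segment, shifted by a small vector $z$, and average over $z$. Let $X=(x,v(x))\ne Y=(y,v(y))$, $r=|X-Y|$, $D=y-x$, so $0<|D|\le r$, and take $A,s$ for $(x,r)$. For $z\in B(0,s)$ consider the lift to $M$ of the polygon $x\to x+z\to y+z\to y$. It lies over $B(x,2r)$, because $s\le\epsilon_1r\le r/2$. By (c), the lifts of the first and last pieces have length at most $\epsilon_1r$ each. Put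
$$a=A\cdot D,\qquad H=\sqrt{|D|^2+a^2}>0,\qquad q_z(\tau)=b(x+z+\tau D)\cdot D .$$
Along the middle piece $\nabla v\cdot D=a+q_z$. Using $\sqrt{H^2+u}\le H+u/(2H)$ (for $u\ge-H^2$) with $u=2aq_z+q_z^2$, its lift has length
$$\int_0^1\sqrt{|D|^2+(a+q_z)^2}\,d\tau\le H+\frac{|a|}H\Bigl|\int_0^1q_z\,d\tau\Bigr|+\frac1{2H}\int_0^1q_z^2\,d\tau . \tag{3}$$
We estimate the terms. Since $r=|(D,v(y)-v(x))|$, $H=|(D,a)|$, and $|a-(v(y)-v(x))|\le\beta r$ by (a), we have $|H-r|\le\beta r$ and $H\ge r/2$. Next, $\int_0^1q_z\,d\tau=v(y+z)-v(x+z)-A\cdot D$, which is at most $2\beta r$ in absolute value by (a), applied at $y+z$ and at $x+z$; and $|a|/H\le1$. Last, the average over $z\in B(0,s)$ of $\int_0^1q_z^2\,d\tau$ is at most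
$$|D|^2\int_0^1\langle|b|^2\rangle_{B(x+\tau D,s)}\,d\tau\le r^2C_0\epsilon_1^2$$
by (b). Choose $z$ for which $\int_0^1q_z^2$ does not exceed this average. As $1/(2H)\le1/r$, the total length is at most
$$2\epsilon_1r+(1+\beta)r+2\beta r+C_0\epsilon_1^2r=r(1+2\epsilon_1+3C_0\epsilon_1+C_0\epsilon_1^2).\qquad\square$$

## 5. The perforated carpet

**Constants.** Fix $L\ge1$ and $0<\epsilon_1\le\frac12$. Put
$$\Lambda=16L^2+2,\quad K=\Lambda+2,\quad K_1=L\sqrt{1+K^2},\quad R_0=4L^2+3,\quad C_*=512\cdot12^n(2K_1L)^{n+1},$$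
$$\delta_k=(k+k_0)^{-1/n},\qquad\sigma_k=\epsilon_1\delta_k^{n/2}\qquad(k\ge1),$$
with $k_0\ge1$ so large that
$$2K_1L\,\delta_k\le\tfrac1{32}\ \text{ for all }k,\qquad C_*\sum_k\delta_k^{n+1}\le\log2 . \tag{4}$$
This is possible because $\sum_k(k+k_0)^{-1-1/n}\to0$ as $k_0\to\infty$. Note that $\sum_k\sigma_k^2=\epsilon_1^2\sum_k(k+k_0)^{-1}=\infty$, $\sigma_k\le\epsilon_1$ and $\delta_k<\frac14$. Here $\Lambda$ is the target slope; $K$ will bound all gradients.

**Fixed functions.** We need a wave, a truncation of slopes, a cutoff at infinity, and a hole pattern.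

* $\varphi(t)=\sin(2\pi t)/(\sqrt2\,\pi)$. Then $|\varphi|\le1$, $|\varphi'|\le\sqrt2$ and $\varphi'(t)^2=2\cos^2(2\pi t)=1+\cos4\pi t$.
* $m\in C^\infty({\bf R},[0,1])$ with $m=1$ on $[-(\Lambda-1),\Lambda-1]$ and $m=0$ off $(-\Lambda,\Lambda)$.
* $\psi_0\in C_c^\infty({\bf R}^n,[0,1])$ with $\psi_0=1$ on $B(0,R_0)$.
* $\Psi_k(x)=\theta(\operatorname{dist}(x,{\bf Z}^n)/\delta_k)$, where $\theta\in C^\infty({\bf R},[0,1])$ vanishes on $(-\infty,1]$ and equals $1$ on $[2,\infty)$.

Since $2\delta_k<\frac12$, the balls $B(c,2\delta_k)$, $c\in{\bf Z}^n$, are disjoint. So $\Psi_k$ is smooth and ${\bf Z}^n$-periodic, vanishes on $\bigcup_cB(c,\delta_k)$, and equals $1$ off $\bigcup_cB(c,2\delta_k)$. Write $1-c_k$ for the mean of $\Psi_k^2$ over a period; as $\Psi_k=0$ on $B(c,\delta_k)$,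
$$c_k\ge\nu_n\delta_k^n . \tag{5}$$
The function $\Psi_k^2-(1-c_k)$ is smooth, periodic and of mean zero. Dividing its Fourier coefficients by $-4\pi^2|\xi|^2$ ($\xi\in{\bf Z}^n\setminus0$), we see that it equals $\Delta U_k$ with $U_k$ smooth and periodic. With $Y_k=\nabla U_k$,
$$\Psi_k^2-(1-c_k)=\operatorname{div}Y_k . \tag{6}$$
This identity will let us say, by one integration by parts, that large balls see the holes in the right proportion.

**The stages.** Let $F_0=0$, $v_0=0$, $T_1=\infty$. At stage $k\ge1$, given the previous stages, we choose in this order a threshold scale $T_k$, a lattice scale $r_k$, and a wavelength $\lambda_k$, each small in terms of everything chosen before.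

*Threshold.* If $k\ge2$, choose $T_k\in(0,\min(1,T_{k-1}))$ with $8T_k\|D^2v_{k-1}\|_\infty\le\epsilon_1$, and put $s_k=\epsilon_1T_k/(1+K)$. (Below scale $T_k$, the function $v_{k-1}$ looks affine.)

*Lattice.* Choose $r_k>0$ with $r_k\le2^{-k}/100$ and, if $k\ge2$, with $r_k\le2^{-k}\delta_{k-1}r_{k-1}$ and
$$(\mathrm R)\qquad r_k\|Y_k\|_\infty\bigl(n/s_k+\|\nabla P_{i,k-1}\|_\infty\bigr)\le2^{-k}\quad(1\le i<k),\qquad P_{i,j}:=\prod_{l=i+1}^j\psi_l^2,\quad P_{i,i}=1 .$$
Put $\psi_k(x)=\Psi_k(x/r_k)$ and $\chi_k=\psi_0\psi_1\cdots\psi_k$.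

*Wave.* For a number $\lambda_k>0$ set
$$g_k(t)=\sigma_k\lambda_k\,m(F_{k-1}'(t))\,\varphi(t/\lambda_k),\quad F_k=F_{k-1}+g_k,\quad u_k(x)=\chi_k(x)g_k(x_1),\quad v_k=v_{k-1}+u_k ,$$
where $\lambda_k$ is so small that, with $I=[\frac14,\frac34]$:

* (L1) $\lambda_k\le2^{-k}\min(T_k,1/L)$;
* (L2) $\lambda_k\|\nabla\chi_k\|_\infty\le2^{-k}$;
* (L3) $\lambda_k\|m'\|_\infty\|F_{k-1}''\|_\infty\le\frac14$;
* (L4) if $k\ge2$: $\lambda_k\bigl(\|\Phi\|_\infty n/s_k+\|\partial_1\Phi\|_\infty\bigr)\le4^{-k}\epsilon_1$ for $\Phi=\chi_i\chi_k\,g_i'(x_1)$, $1\le i<k$;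
* (L5) $\int_I(F_k')^2\ge\int_I(F_{k-1}')^2+\sigma_k^2\bigl(\int_Im(F_{k-1}')^2-\frac18\bigr)$.

The function $F_k$ is the profile of the carpet where there are no holes; $v_k$ is the perforated version. In (L4), $\Phi$ involves only $g_i$ with $i<k$ and $\chi_k$, all fixed before $\lambda_k$. By induction all derivatives of $F_k$ are bounded and $v_k\in C_c^\infty$ (because of the factor $\psi_0$). The $\psi_l$ are rescaled smooth periodic functions, so the norms in (R) are finite. Conditions (L1)–(L4) clearly hold for all small $\lambda_k$.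

**Condition (L5) holds for all small $\lambda_k$.** This is where the slopes of different stages add in square. We have
$$\int_I(F_k')^2=\int_I(F_{k-1}')^2+2\int_IF_{k-1}'g_k'+\int_I(g_k')^2 .$$
As $\lambda_k\to0$, the middle term tends to $0$: integrate by parts and use $|g_k|\le\sigma_k\lambda_k$. Since
$$g_k'(t)=\sigma_km(F_{k-1}')\,\varphi'(t/\lambda_k)+\sigma_k\lambda_km'(F_{k-1}')F_{k-1}''\,\varphi(t/\lambda_k) \tag{7}$$
and the second term is $O(\lambda_k)$, the last integral has the same limit as $\sigma_k^2\int_Im(F_{k-1}')^2(1+\cos(4\pi t/\lambda_k))\,dt$, which is $\sigma_k^2\int_Im(F_{k-1}')^2$ by the Riemann–Lebesgue lemma. So the inequality with the loss $\frac18\sigma_k^2$ holds for all small $\lambda_k$.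

**Elementary bounds.** These collect all size estimates for later use.

* (B1) $|g_k|\le\sigma_k\lambda_k$, $\ |g_k'|\le2\sigma_k$, $\ |g_k||\nabla\chi_k|\le2^{-k}\sigma_k$, $\ |\nabla u_k|\le3\sigma_k\le3\epsilon_1$.
* (B2) $|F_k'|\le\Lambda+1$.
* (B3) $|\nabla v_k|\le K$.
* (B4) $|v_k|\le\sum_{j\le k}\sigma_j\lambda_j\le\epsilon_1/L$.

For (B1): by (7) and (L3), $|g_k'|\le(\sqrt2+\frac14)\sigma_k\le2\sigma_k$; the third bound is (L2), and $|\nabla u_k|\le2\sigma_k+2^{-k}\sigma_k$.

For (B2): where $|F_{k-1}'|\ge\Lambda$, both $m$ and $m'$ vanish at $F_{k-1}'$, so $F_k'=F_{k-1}'$ there by (7). Elsewhere $|F_k'|\le\Lambda+2\sigma_k\le\Lambda+1$. Induct on $k$.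

For (B3): summing by parts, with $F_0'=0$,
$$\sum_{j\le k}\chi_jg_j'=\sum_{j<k}(\chi_j-\chi_{j+1})F_j'+\chi_kF_k' .$$
As $0\le\chi_{j+1}\le\chi_j\le1$, the coefficients are nonnegative with sum $\chi_1\le1$, so by (B2) this is at most $\Lambda+1$ in absolute value. The rest of $\nabla v_k$ is $\sum_jg_j\nabla\chi_j$, of norm at most $\sum_j2^{-j}\sigma_j\le\epsilon_1\le1$. Since $K=\Lambda+2$, we are done.

For (B4): use (L1), $\lambda_j\le2^{-j}/L$.

**When to stop.** We need a stage at which the profile is steep on a fixed proportion of $I$. There is $N\ge1$ with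
$$\bigl|\{t\in I:|F_N'(t)|\le\Lambda-1\}\bigr|\le\tfrac14 . \tag{8}$$
Otherwise $\int_Im(F_{k-1}')^2>\frac14$ for all $k\ge1$: for $k\ge2$ because $m=1$ on $[-(\Lambda-1),\Lambda-1]$, and for $k=1$ because $F_0'=0$ makes the integral $|I|=\frac12$. Then (L5) gives $\int_I(F_k')^2\ge\frac18\sum_{j\le k}\sigma_j^2\to\infty$, contradicting (B2). Fix such an $N$ and set
$$V=v_N\in C_c^\infty({\bf R}^n).$$
On the complement of the set in (8), of measure at least $\frac14$ in $I$, we have $|F_N'|>\Lambda-1$, so
$$\int_{1/4}^{3/4}|F_N'|\,dt\ge\tfrac14(\Lambda-1)=\tfrac14(16L^2+1)>4L^2 . \tag{9}$$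

## 6. The perforated carpet is flat

**Lemma 2.** For every $L\ge1$ and $0<\epsilon_1\le\frac12$, the function $V$ satisfies (a), (b), (c) of Lemma 1 for all $x\in{\bf R}^n$ and $r>0$, with $C_0=48(1+1/\nu_n)$. For $r\ge1$ one may take $A=0$.

*Proof.* In this proof redefine $T_{N+1}=0$. Given $x$ and $r>0$, let $k\in\{1,\dots,N\}$ be such that $T_{k+1}\le r<T_k$. Take
$$A=\nabla v_{k-1}(x),\qquad s=\frac{\epsilon_1r}{1+K},\qquad V=v_{k-1}+u_k+S,\quad S=\sum_{j=k+1}^Nu_j .$$
At scale $r$, the part $v_{k-1}$ is nearly affine, $u_k$ is a single stage of small slope, and $S$ is tiny and rapidly oscillating. If $r\ge1$ then $r\geq T_2$, so $k=1$ and $A=\nabla v_0=0$. Also $s\le\epsilon_1r\le r/2$, and (c) holds because $s\sqrt{1+K^2}\le s(1+K)=\epsilon_1r$, by (B3).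

**Step 1: condition (a).** This is a sup estimate for each of the three parts. Let $|y-x|\le2r$. By Taylor and the choice of $T_k>r$,
$$|v_{k-1}(y)-v_{k-1}(x)-A\cdot(y-x)|\le2r^2\|D^2v_{k-1}\|_\infty\le\epsilon_1r$$
(trivially if $k=1$). Next, $|u_k(y)-u_k(x)|\le3\epsilon_1\cdot2r=6\epsilon_1r$. Finally, if $k<N$, (L1) gives $|S|\le\sum_{j>k}\sigma_j\lambda_j\le\sum_{j>k}\epsilon_12^{-j}T_j\le\epsilon_1T_{k+1}\le\epsilon_1r$, while $S=0$ if $k=N$; so $|S(y)-S(x)|\le2\epsilon_1r$. The total is at most $9\epsilon_1r\le C_0\epsilon_1r$.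

**Step 2: condition (b), reduction to the carpet sum.** On $B(x,2r)$ we have $|\nabla v_{k-1}-A|\le2r\|D^2v_{k-1}\|_\infty\le\epsilon_1$ and $|\nabla u_k|\le3\epsilon_1$, so only $S$ needs work. If $k=N$, then $S=0$. Let $k<N$, and let $B$ be one of the balls in (b). It is contained in $B(x,2r)$, and its radius $t$ satisfies
$$t\ge s=\frac{\epsilon_1r}{1+K}\ge\frac{\epsilon_1T_{k+1}}{1+K}=s_{k+1}\ge s_j\qquad(j\ge k+1). \tag{10}$$
All sums below are over $k<j\le N$. We have $\nabla S=\sum_j\chi_jg_j'(x_1)\,\mathbf e+\sum_jg_j\nabla\chi_j$, and the second sum has norm at most $\sum2^{-j}\sigma_j\le\epsilon_1$. For the first,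
$$\Bigl\langle\Bigl(\sum_j\chi_jg_j'\Bigr)^2\Bigr\rangle_B=\sum_j\langle\chi_j^2(g_j')^2\rangle_B+2\sum_{k<i<j}\langle\chi_i\chi_jg_i'g_j'\rangle_B . \tag{11}$$

**Step 3: cross terms.** Here we show that different stages are nearly orthogonal on $B$. Put $\Phi=\chi_i\chi_jg_i'(x_1)$ and integrate $\Phi\,\partial_1(g_j(x_1))$ by parts on $B$, where $|\partial B|/|B|=n/t\le n/s_j$:
$$|\langle\Phi g_j'\rangle_B|\le\sigma_j\lambda_j\bigl(\|\Phi\|_\infty n/s_j+\|\partial_1\Phi\|_\infty\bigr)\le\sigma_j4^{-j}\epsilon_1\le4^{-j}\epsilon_1^2$$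
by (L4) at stage $j$. For each $j$ there are fewer than $j$ indices $i$, and $\sum_jj4^{-j}=\frac49\le1$. So the cross terms in (11) total at most $2\epsilon_1^2$.

**Step 4: diagonal terms.** Here the holes pay for the divergence of $\sum\sigma_j^2$, by the telescoping of Section 3. Let $p_j=\langle P_{k,j}\rangle_B$ for $j\ge k$; then $p_k=1$ and $0\le p_j\le p_{j-1}$. Since $\chi_j^2\le P_{k,j}$ and $|g_j'|\le2\sigma_j$, we have $\langle\chi_j^2(g_j')^2\rangle_B\le4\sigma_j^2p_j$. By (6), $\psi_j^2-(1-c_j)=r_j\operatorname{div}[Y_j(x/r_j)]$. Integrating by parts on $B$, with $0\le P_{k,j-1}\le1$ and (10),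
$$p_j=\langle P_{k,j-1}\psi_j^2\rangle_B\le(1-c_j)p_{j-1}+r_j\|Y_j\|_\infty\bigl(n/t+\|\nabla P_{k,j-1}\|_\infty\bigr)\le(1-c_j)p_{j-1}+2^{-j},$$
by (R) at stage $j$ with $i=k$. So $c_jp_j\le c_jp_{j-1}\le p_{j-1}-p_j+2^{-j}$, and summing,
$$\sum_{j>k}c_jp_j\le p_k+1=2 .$$
By (5), $\sigma_j^2=\epsilon_1^2\delta_j^n\le\epsilon_1^2c_j/\nu_n$. The diagonal terms in (11) total at most $4\cdot\frac{\epsilon_1^2}{\nu_n}\cdot2=8\epsilon_1^2/\nu_n$.

**Step 5: conclusion.** We add up. By Steps 2–4, $\langle|\nabla S|^2\rangle_B\le2(2+8/\nu_n)\epsilon_1^2+2\epsilon_1^2=(6+16/\nu_n)\epsilon_1^2$, and so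
$$\langle|\nabla V-A|^2\rangle_B\le3\bigl(\epsilon_1^2+9\epsilon_1^2+(6+16/\nu_n)\epsilon_1^2\bigr)=48(1+1/\nu_n)\epsilon_1^2=C_0\epsilon_1^2.\qquad\square$$

By Lemma 1, the graph of $V$ is $C(n)\epsilon_1$-flat once $\epsilon_1\le1/(2C_0)$. Given $\epsilon$, choosing also $\epsilon_1\le\epsilon/C(n)$ makes it $\epsilon$-flat. This choice of $\epsilon_1$ depends on $n$ and $\epsilon$ only; $L$ is still arbitrary.

## 7. Cheap detours around separated points

This section takes place in ${\bf R}^n$ and makes the $\kappa^2/\rho$ count of Section 3 rigorous.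

**Lemma 3.** Let $n\ge2$, $d>0$, $0<\kappa\le d/32$, and let $\mathcal C\subset{\bf R}^n$ be a finite set whose distinct points are at mutual distance at least $d$. Let $\gamma$ be a rectifiable curve of length $\ell\ge2\kappa$. Then there are $z$ with $|z|\le d$ and a curve $\tilde\gamma$ from (initial point of $\gamma$)$+z$ to (final point of $\gamma$)$+z$ such that

* $\tilde\gamma$ has distance $>2\kappa$ from every point of $\mathcal C$;
* every point of $\tilde\gamma$ is within $2d$ of $\gamma$;
* $\operatorname{length}(\tilde\gamma)\le\bigl(1+512\cdot12^n(\kappa/d)^{n+1}\bigr)\ell$.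

*Proof.* Put $\rho=d/8$, so $4\kappa\le\rho$. Say that a curve *hits* $c'\in\mathcal C$ if it meets $\overline B(c',2\kappa)$.

**Step 1: a good translate.** We want few hits, and endpoints that are not too close to $\mathcal C$. Let $\mathcal N$ be the closed $2\kappa$-neighborhood of $\gamma$. Marking points along $\gamma$ at arclength spacing $2\kappa$, we get at most $\ell/(2\kappa)+1\le\ell/\kappa$ points such that every point of $\gamma$ is within $2\kappa$ of one of them. So $\mathcal N$ is covered by the closed balls of radius $4\kappa$ about them, and $|\mathcal N|\le\nu_n(4\kappa)^n\ell/\kappa$. The curve $\gamma+z$ hits $c'$ exactly when $c'-z\in\mathcal N$. Hence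
$$\int_{B(0,d)}\#\{\text{hits of }\gamma+z\}\,dz=\int_{\mathcal N}\#\{c'\in\mathcal C:|c'-y|<d\}\,dy\le3^n|\mathcal N| ,$$
because the balls $B(c',d/2)$ are disjoint and, for the relevant $c'$, lie in $B(y,3d/2)$. Dividing by $\nu_nd^n$, the average number of hits is at most $12^n(\kappa/d)^n\ell/\kappa$. By Markov's inequality, for $z$ uniformly distributed in $B(0,d)$, with probability at least $\frac34$,
$$\#\{\text{hits of }\gamma+z\}\le4\cdot12^n(\kappa/d)^n\,\ell/\kappa . \tag{12}$$
Now fix a point $p$. If $p+z\in\overline B(c',\rho)$ then $|c'-p|\le9d/8$. The balls $B(c',d/2)$ for such $c'$ are disjoint and lie in $B(p,13d/8)$, so there are at most $(13/4)^n$ such $c'$, and for each the probability is at most $(\rho/d)^n=(1/8)^n$. So the probability that $p+z\in\bigcup_{c'}\overline B(c',\rho)$ is at most $(13/32)^n\le(13/32)^2<\frac14$. Apply this to both endpoints of $\gamma$. The three bad events have total probability less than $1$, so some $z\in B(0,d)$ satisfies (12) and has both endpoints of $\gamma+z$ outside $\bigcup_{c'}\overline B(c',\rho)$.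 Fix it.

**Step 2: one detour.** We remove one hit at cost $16\kappa^2/\rho$. Suppose the current curve has its endpoints outside $\bigcup_{c'}\overline B(c',\rho)$ and hits $c'$; take $c'=0$ as origin. Let $a=\rho\hat a$ be its first and $b=\rho\hat b$ its last point in $\overline B(0,\rho)$; here $|\hat a|=|\hat b|=1$ because the endpoints of the curve lie outside this ball. Let $\zeta$ be a point of the curve with $|\zeta|\le2\kappa$. It lies on the arc from $a$ to $b$. As $|a-\zeta|\ge\hat a\cdot(a-\zeta)=\rho-\hat a\cdot\zeta$, and likewise for $b$, this arc has length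
$$\ge|a-\zeta|+|\zeta-b|\ge2\rho-(\hat a+\hat b)\cdot\zeta\ge2\rho-2\kappa|\hat a+\hat b| . \tag{13}$$
Let $\mu=(\hat a+\hat b)/|\hat a+\hat b|$ or, if $\hat b=-\hat a$, any unit vector orthogonal to $\hat a$; this exists because $n\ge2$. In both cases $\hat a\cdot\mu\ge0$ and $\hat b\cdot\mu\ge0$. Let $\omega=4\kappa\mu$, which lies in $\overline B(0,\rho)$, and replace the arc by $[a,\omega]\cup[\omega,b]$.

*It misses the blob.* Since $a\cdot\omega\ge0$, $|a|=\rho\ge4\kappa$ and $|\omega|=4\kappa$, points of $[a,\omega]$ satisfy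
$$|(1-t)a+t\omega|^2\ge16\kappa^2\bigl((1-t)^2+t^2\bigr)\ge8\kappa^2>(2\kappa)^2,$$
and the same holds for $[\omega,b]$.

*It is cheap.* By $\sqrt{\rho^2+u}\le\rho+u/(2\rho)$, $|a-\omega|\le\rho-\hat a\cdot\omega+|\omega|^2/(2\rho)$, and likewise for $b$. As $(\hat a+\hat b)\cdot\omega=4\kappa|\hat a+\hat b|$, the new arc has length at most
$$2\rho-4\kappa|\hat a+\hat b|+16\kappa^2/\rho .$$
Comparing with (13), the length increases by at most $16\kappa^2/\rho=128\kappa^2/d$.

**Step 3: all detours.** We check that detours do not interfere. Start with $\gamma+z$ and process one after another the finitely many points of $\mathcal C$ hit by it, skipping those not hit by the current curve when their turn comes. Outside the replaced arc the curve stays outside $\overline B(c',\rho)$, and the new arc has distance $>2\kappa$ from $c'$, so after its detour $c'$ is not hit. The new arc lies in the convex set $\overline B(c',\rho)$, which is disjoint from $\overline B(c'',\rho)\supset\overline B(c'',2\kappa)$ for every other $c''\in\mathcal C$, since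 $2\rho=d/4<d$. So no new hits are created, neither at points not hit before nor at points already processed. Hence at the end nothing is hit, and the number of detours is at most the number of hits of $\gamma+z$. The endpoints never change. The entry point $a$ at each detour lies on $\gamma+z$ itself, since earlier inserted arcs lie in other, disjoint closed balls; so all points of the final curve $\tilde\gamma$ are within $2\rho\le d$ of $\gamma+z$, hence within $2d$ of $\gamma$. By (12), the total increase of length is at most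
$$4\cdot12^n(\kappa/d)^n\,\frac\ell\kappa\cdot\frac{128\kappa^2}d=512\cdot12^n(\kappa/d)^{n+1}\ell .\qquad\square$$

## 8. No $L$-bilipschitz parameterization of the carpet

We allow the function to differ from $V$ far away, with an eye to Theorem C.

**Proposition 4.** Let $w:{\bf R}^n\to{\bf R}$ be continuous with $w=V$ on $B(0,R_0)$. Then there is no $L$-bilipschitz bijection $h$ from ${\bf R}^n$ onto the graph of $w$.

*Proof.* Suppose $h$ exists. Let $G=G_w$ and $f=h^{-1}\circ G:{\bf R}^n\to{\bf R}^n$, a homeomorphism.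

**Step 1: the holes seen through $f$.** We place the images of the holes in the setting of Lemma 3. For all $x,y$, $|f(x)-f(y)|\ge L^{-1}|G(x)-G(y)|\ge|x-y|/L$. For $x,y\in B(0,R_0)$, (B3) gives $|f(x)-f(y)|\le L\sqrt{1+K^2}\,|x-y|=K_1|x-y|$. For $1\le k\le N$ put
$$\kappa_k=2K_1\delta_kr_k,\qquad d_k=r_k/L,\qquad\mathcal C_k=\{f(c):c\in r_k{\bf Z}^n,\ |c|\le R_0-1\}.$$
The set $\mathcal C_k$ is finite, its distinct points are at mutual distance at least $d_k$, and $\kappa_k/d_k=2K_1L\delta_k\le\frac1{32}$ by (4). As $2\delta_kr_k<1$, the ball $\overline B(c,2\delta_kr_k)$ lies in $B(0,R_0)$ when $|c|\le R_0-1$, so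
$$f\bigl(\overline B(c,2\delta_kr_k)\bigr)\subset\overline B(f(c),\kappa_k)\qquad\text{for }c\in r_k{\bf Z}^n,\ |c|\le R_0-1 . \tag{14}$$
Moreover $512\cdot12^n(\kappa_k/d_k)^{n+1}=C_*\delta_k^{n+1}$.

**Step 2: a short curve that misses all holes.** We iterate Lemma 3 from coarse to fine scales. Let $p=f(0)$, $q=f(\mathbf e)$, and let $\gamma_0=[p,q]$, of length $\ell_0=|p-q|\ge1/L$. Apply Lemma 3 successively for $k=1,\dots,N$, with $d=d_k$, $\kappa=\kappa_k$, $\mathcal C=\mathcal C_k$ and $\gamma=\gamma_{k-1}$, to get $\gamma_1,\dots,\gamma_N$ with lengths $\ell_k$. At each stage both endpoints are shifted by the same vector, so $\ell_{k-1}\ge|p-q|\ge\frac1L\ge\frac{d_k}{16}\ge2\kappa_k$, and the lemma is applicable. Then: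

* By (4), $\ell_N\le\ell_0\prod_k(1+C_*\delta_k^{n+1})\le\ell_0\exp\bigl(C_*\sum_k\delta_k^{n+1}\bigr)\le2\ell_0$.
* The endpoints $p_N,q_N$ of $\gamma_N$ satisfy $|p_N-p|,|q_N-q|\le\sum_jd_j\le\frac1{100L}$, since $r_j\le2^{-j}/100$.
* Every point of $\gamma_N$ has distance $>\kappa_k$ from $\mathcal C_k$, for every $1\le k\le N$.

For the last item: from $r_j\le2^{-j}\delta_{j-1}r_{j-1}$ and $\delta_i\leq 1$ we get by induction $r_j\le2^{-j}\delta_kr_k$ for $j>k$. So
$$\sum_{j>k}2d_j\le2\sum_{j>k}r_j\le2\delta_kr_k\le\kappa_k .$$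
Hence every point of $\gamma_N$ is within $\kappa_k$ of $\gamma_k$, and $\gamma_k$ has distance $>2\kappa_k$ from $\mathcal C_k$.

**Step 3: the corresponding curve in the graph runs on intact carpet.** By (B4), $|w(0)|,|w(\mathbf e)|\le\frac12$, so $|G(0)-G(\mathbf e)|\le\sqrt2$ and $\ell_0\le\sqrt2L$. The curve $h\circ\gamma_N$ in the graph has length at most $L\ell_N\le2\sqrt2L^2\le4L^2$. Let $x(\cdot)=f^{-1}\circ\gamma_N$, so that $h\circ\gamma_N=G\circ x$. As $f^{-1}$ is $L$-Lipschitz, $x(\cdot)$ starts within $\frac1{100}$ of $0$ and ends within $\frac1{100}$ of $\mathbf e$. Its length is at most that of $G\circ x$, hence at most $4L^2$, so it stays in $B(0,4L^2+1)\subset B(0,R_0)$.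

Suppose $x(\tau)\in\overline B(c,2\delta_kr_k)$ for some $1\le k\le N$ and $c\in r_k{\bf Z}^n$. Then $|c|\le4L^2+2=R_0-1$, and by (14) $\gamma_N(\tau)=f(x(\tau))\in\overline B(f(c),\kappa_k)$, contradicting Step 2. So $\psi_k=1$ at all points of $x(\cdot)$ for $1\le k\le N$; and $\psi_0=1$ there because $x(\cdot)$ stays in $B(0,R_0)$. Therefore
$$w(x(\tau))=V(x(\tau))=\sum_{k\le N}g_k(x_1(\tau))=F_N(x_1(\tau)) .$$

**Step 4: it must climb too much.** The length of $G\circ x$ is at least the total variation of its last coordinate $F_N(x_1(\tau))$. The continuous function $x_1(\tau)$ goes from a value $<\frac14$ to a value $>\frac34$. For a partition $\frac14=t_0<\dots<t_m=\frac34$, let $\tau_i$ be the first time with $x_1(\tau_i)=t_i$; by the intermediate value theorem $\tau_0<\dots<\tau_m$. So the variation is at least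
$$\sup\sum_i|F_N(t_i)-F_N(t_{i-1})|=\int_{1/4}^{3/4}|F_N'|\,dt>4L^2$$
by (9). This contradicts length at most $4L^2$. $\square$

**Proof of Theorem B.** By Section 6, the graph of $V$ is $\epsilon$-flat for a suitable $\epsilon_1=\epsilon_1(n,\epsilon)$. Apply Proposition 4 with $w=V$. $\square$

Together with Theorem A: the answer to the question is yes for $n=1$, and no for every $n\ge2$ and every $\eta>0$.

## 9. Many carpets far apart: defeating all $L$ at once

We now prove Theorem C by placing carpets for $L=1,2,3,\dots$ very far from each other.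

**Step 1: the function.** Fix $\epsilon_1\in(0,\frac12]$, small depending on $n$ and $\epsilon$. For $j=1,2,\dots$ let $V_j$ be the function constructed in Section 5 with $L=j$ and this $\epsilon_1$. Then $|\nabla V_j|\le K_j:=16j^2+4$ by (B3), and $|V_j|\le\epsilon_1/j$ by (B4). Choose a nondecreasing sequence $R_j\ge4j^2+3$ such that $V_j$ is supported in $B(0,R_j)$. Choose inductively $z_j$ on a line with
$$|z_i-z_j|\ge100R_j(1+K_j)/\epsilon_1\qquad(i<j),$$
and set $v=\sum_jV_j(\cdot-z_j)$, $B_j=\overline B(z_j,R_j)$. The $B_j$ are disjoint, since $|z_i-z_j|>2R_j\ge R_i+R_j$. If $i<j$ and both $B_i,B_j$ meet $\overline B(x,2r)$, then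
$$100R_j(1+K_j)/\epsilon_1\le|z_i-z_j|\le R_i+R_j+4r\le2R_j+4r , \tag{15}$$
which bounds $R_j$, hence $j$, in terms of $r$. So only finitely many $B_j$ meet any bounded set, and $v\in C^\infty$. Also $v(x)\to0$ at infinity: for any $\epsilon'>0$, only finitely many $j$ have $\epsilon_1/j>\epsilon'$, and off the corresponding balls $|v|\le\epsilon'$.

**Step 2: flatness.** We check the hypotheses of Lemma 1 with constant $4^nC_0$, where $C_0=48(1+1/\nu_n)$. Given $x,r$, let $J=\{j:B_j\cap\overline B(x,2r)\ne\emptyset\}$, a finite set. Hypotheses (a)–(c) involve only $v$ on $\overline B(x,2r)$, because $s\le r/2$.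

If $|J|=1$, $J=\{j\}$, then $v=V_j(\cdot-z_j)$ on this ball, and (a)–(c) follow from Lemma 2. If $J=\emptyset$, they hold with $A=0$, $s=\epsilon_1r$.

Let $|J|\ge2$ and $j=\max J$. By (15), $4r\ge100R_j(1+K_j)/\epsilon_1-2R_j\ge98R_j(1+K_j)/\epsilon_1$, so $r\ge20R_j(1+K_j)/\epsilon_1$. Take
$$A=0,\qquad s=\epsilon_1r/(1+K_j)\ge20R_j .$$
For (c): $|\nabla v|\le\max_{i\in J}K_i=K_j$ on $B(x,2r)$, so $s\sqrt{1+K_j^2}\le\epsilon_1r$. For (a): $|v|\le\epsilon_1$ everywhere and $r\ge1$, so $|v(y)-v(x)|\le2\epsilon_1r\le4^nC_0\epsilon_1r$.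

For (b), let $B=B(y,t)\subset B(x,2r)$ with $t\ge20R_j$; both kinds of balls in (b) are of this form. Lemma 2 for $V_i$, at the point $0$ and the scale $R_i\ge1$, where $A=0$ is allowed, gives
$$\int|\nabla V_i|^2\le C_0\epsilon_1^2\nu_n(2R_i)^n=2^nC_0\epsilon_1^2|B_i| .$$
The balls $B_i$ that meet $B$ are disjoint, have $i\in J$ and hence $R_i\le R_j\le t/20$, and so lie in $B(y,2t)$. Therefore
$$\int_B|\nabla v|^2\le2^nC_0\epsilon_1^2\sum_{B_i\cap B\ne\emptyset}|B_i|\le2^nC_0\epsilon_1^2\cdot2^n|B|=4^nC_0\epsilon_1^2|B| .$$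
So for $\epsilon_1\le1/(2\cdot4^nC_0)$ Lemma 1 applies, and the graph of $v$ is $\epsilon$-flat for small $\epsilon_1=\epsilon_1(n,\epsilon)$.

**Step 3: no bilipschitz parameterization.** Suppose there were an $L$-bilipschitz bijection of ${\bf R}^n$ onto the graph of $v$, for some $L<\infty$. Take an integer $j\ge L$, $j\geq 1$. The bijection is $j$-bilipschitz. After a translation of ${\bf R}^{n+1}$ we may replace $v$ by $w=v(\cdot+z_j)$, which equals $V_j$ on $B(0,R_j)\supset B(0,4j^2+3)$, because the other $B_i$ are disjoint from $B_j$. This contradicts Proposition 4 with $L=j$, for which $R_0=4j^2+3$. $\square$
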